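\title{Paracyclic stable $\infty$-categories and spherical complexes}

\begin{abstract}
The categorified Dwyer--Kan correspondence identifies $2$-duplicial stable $\infty$-categories with connective chain complexes of stable $\infty$-categories whose differentials have right adjoints. We prove that it restricts to an equivalence between paracyclic stable $\infty$-categories and connective spherical complexes, that is, complexes in which every differential forms a spherical adjunction with its right adjoint. The main step is a formula for the $(n+1)$-st power of the shift in degree $n$ on normalized chains: it is $\Sigma^{n(n+1)}S_n^{\,n}T_n^{\,n+1}$, where $T_n$ is the twist and $S_n$ is the cotwist in degree $n$. Examples show that, in contrast with the case of abelian groups, neither the twists alone nor the cotwists alone detect invertibility of the shifts.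
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A simplicial abelian group is determined by its normalized chain complex $(B_\bullet,d)$. If it carries in addition a shift operator in each degree, the complex acquires a second differential $\delta$ in the opposite direction, and invertibility of the shifts can be read off from the operators $\mathrm{id}-d\delta$ and $\mathrm{id}-\delta d$. This paper proves the corresponding statement for stable $\infty$-categories, where $\delta$ is the right adjoint of $d$ and the two differences become a cofiber and a fiber.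

\subsection{Three indexing categories}
The \emph{paracyclic category} $\Lambda_\infty$ has objects $\langle n\rangle$, $n\ge0$. A morphism $\langle k\rangle\to\langle n\rangle$ is a monotone map $f:\mathbb Z\to\mathbb Z$ with $f(i+k+1)=f(i)+n+1$ for all $i$; it is determined by its values on $\{0,\dots,k\}$. The \emph{shift} in degree $n$ is the automorphism $\tau_n:\langle n\rangle\to\langle n\rangle$, $i\mapsto i+1$. The simplex category $\Delta$ embeds in $\Lambda_\infty$ by extending order-preserving maps $[k]\to[n]$ periodically. The \emph{duplex category} $\Xi$ is the subcategory generated by $\Delta$ and the shifts $\tau_n$, and $\Lambda_\infty$ is obtained from $\Xi$ by inverting the shifts. Thus $\Delta\subset\Xi\subset\Lambda_\infty$.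

Each hom-set is a poset under the pointwise order of maps $\mathbb Z\to\mathbb Z$. This makes the three categories into $2$-categories $\boldsymbol\Delta\subset\boldsymbol\Xi\subset\boldsymbol\Lambda_\infty$, in which a $2$-cell $f\Rightarrow g$ is an inequality $f\le g$. We write $\boldsymbol\Xi^{(\mathrm{op},-)}$, and so on, for the $2$-category obtained by reversing the $1$-morphisms and keeping the direction of the $2$-morphisms.

\subsection{Abelian groups}\label{subsec:abelian}
A \emph{duplicial} (resp.\ \emph{paracyclic}) abelian group is a contravariant functor from $\Xi$ (resp.\ $\Lambda_\infty$) to abelian groups. A \emph{duchain complex} is a connective chain complex $(B_\bullet,d)$ with an additional differential $\delta:B_\bullet\to B_{\bullet+1}$. By the theorem of Dwyer and Kan, the normalized duchain complex functor is an equivalence between duplicial abelian groups and duchain complexes, and it restricts to an equivalence between paracyclic abelian groups and those duchain complexes for which $\mathrm{id}-d\delta$ and $\mathrm{id}-\delta d$ are invertible in each degree.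

Half of these conditions are redundant. For homomorphisms $d:B'\to B$ and $\delta:B\to B'$ with $\mathrm{id}-d\delta$ invertible, $\mathrm{id}+\delta(\mathrm{id}-d\delta)^{-1}d$ is an inverse of $\mathrm{id}-\delta d$, and symmetrically. We will see that this redundancy disappears after categorification.

\subsection{Stable $\infty$-categories}
Let $\mathrm{St}$ be the $(\infty,2)$-category of stable $\infty$-categories, exact functors and natural transformations, and let $\mathrm N^{\mathrm{sc}}$ denote the scaled nerve, which regards a $2$-category as an $\infty$-bicategory. A \emph{$2$-simplicial} (resp.\ \emph{$2$-duplicial}, resp.\ \emph{paracyclic}) \emph{stable $\infty$-category} is a functor of $\infty$-bicategories to $\mathrm{St}$ from $\mathrm N^{\mathrm{sc}}(\boldsymbol\Delta^{(\mathrm{op},-)})$ (resp.\ from $\mathrm N^{\mathrm{sc}}(\boldsymbol\Xi^{(\mathrm{op},-)})$, resp.\ from $\mathrm N^{\mathrm{sc}}(\boldsymbol\Lambda_\infty^{(\mathrm{op},-)})$). Concretely, it assigns to $\langle n\rangle$ a stable $\infty$-category $\mathcal A_n$, to a morphism $f$ an exact functor $f^*$ in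 the opposite direction, and to an inequality $f\le g$ a natural transformation $f^*\to g^*$, coherently. Morphisms are natural transformations of such functors. Let $\mathrm{loc}\,\mathbf{St}_{\boldsymbol\Delta}$ and $\mathrm{loc}\,\mathbf{St}_{\boldsymbol\Xi}$ be the localizations of the resulting categories at the levelwise equivalences. The $\infty$-category of paracyclic stable $\infty$-categories is formed in the same way; equivalently, it is the full subcategory of $\mathrm{loc}\,\mathbf{St}_{\boldsymbol\Xi}$ on the $2$-duplicial objects whose shift functors $t_n=\tau_n^*$ are all equivalences. We use this second description.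

An object of Dyckerhoff's $\infty$-category $\mathbf{Ch}_{\ge0}(\mathbf{St})$ of connective chain complexes consists of stable $\infty$-categories $\mathcal C_n$ ($n\ge0$) and exact differentials $d:\mathcal C_n\to\mathcal C_{n-1}$, with coherent null-homotopies of consecutive composites. A \emph{connective chain complex with right adjoints} is one in which every $d:\mathcal C_n\to\mathcal C_{n-1}$ has a right adjoint $\delta:\mathcal C_{n-1}\to\mathcal C_n$. In the $\infty$-category of such complexes, a morphism is a chain map $f$ whose mate transformations $f_n\delta\to\delta f_{n-1}$ are all equivalences. We take the following two results as known.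

\begin{theorem}[Categorified Dold--Kan correspondence, Dyckerhoff]\label{thm:doldkan}
The categorified normalized chains functor $\mathrm C$ and the categorified Dold--Kan nerve $\mathrm N$ give an equivalence $\mathrm{loc}\,\mathbf{St}_{\boldsymbol\Delta}\simeq\mathbf{Ch}_{\ge0}(\mathbf{St})$.
\end{theorem}

\begin{theorem}[Categorified Dwyer--Kan correspondence]\label{thm:dwyerkan}
The functor $\mathrm C$ and a nerve $\mathrm N'$ give an equivalence between $\mathrm{loc}\,\mathbf{St}_{\boldsymbol\Xi}$ and the $\infty$-category of connective chain complexes of stable $\infty$-categories with right adjoints.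
\end{theorem}

Of the complex $\mathrm C(\mathcal A_\bullet)$ we need only the terms and the differentials. For $n\ge1$ and $0\le i\le n$ let $\partial^i:\langle n-1\rangle\to\langle n\rangle$ be the periodic extension of the injection $[n-1]\to[n]$ that omits $i$, and let $d_i=(\partial^i)^*:\mathcal A_n\to\mathcal A_{n-1}$ be the $i$-th \emph{face}. Then
\[
\mathcal C_n=\bigcap_{i=1}^n\ker d_i\subset\mathcal A_n,\qquad d=d_0|_{\mathcal C_n}:\mathcal C_n\to\mathcal C_{n-1},
\]
where $\ker F$ is the full subcategory of objects that $F$ sends to a zero object. The opposite convention, $\bigcap_{i<n}\ker d_i$ with differential $d_n$, leads to the same condition on adjoints and twists (Corollary~\ref{cor:convention}).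

For an adjunction $d\dashv\delta$ of exact functors, the \emph{twist} is the cofiber of the counit $d\delta\to\mathrm{id}$ and the \emph{cotwist} is the fiber of the unit $\mathrm{id}\to\delta d$. On Grothendieck groups they induce $\mathrm{id}-d\delta$ and $\mathrm{id}-\delta d$. The twist vanishes if and only if $\delta$ is fully faithful, and the cotwist vanishes if and only if $d$ is. The adjunction is \emph{spherical} if both are autoequivalences. For $d=0$ both are the identity, so the adjunction is spherical. For $d=\mathrm{id}$ on a nonzero category both vanish, so it is not. For the diagonal $d:\mathcal D\to\mathcal D\times\mathcal D$, $X\mapsto(X,X)$, we have $\delta(Z,W)=Z\oplus W$; the counit consists of the two projections and the unit is the diagonal map $X\to X\oplus X$, so the twist is $(Z,W)\mapsto(\Sigma W,\Sigma Z)$, the cotwist is $\Omega$, and the adjunction is spherical.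

A \emph{connective spherical complex} is a connective chain complex with right adjoints in which every adjunction $d\dashv\delta$ is spherical. These complexes form a full subcategory of the $\infty$-category of complexes with right adjoints. For a complex with right adjoints we index twists and cotwists by the category on which they act:
\begin{align*}
T_n&=\operatorname{cof}(d\delta\to\mathrm{id}_{\mathcal C_n})&&\text{for } d:\mathcal C_{n+1}\to\mathcal C_n\quad(n\ge0),\\
S_n&=\operatorname{fib}(\mathrm{id}_{\mathcal C_n}\to\delta d)&&\text{for } d:\mathcal C_n\to\mathcal C_{n-1}\quad(n\ge1).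
\end{align*}
The complex is spherical if and only if all $T_n$ and all $S_n$ are equivalences.

\subsection{Results}
The analogy with Section~\ref{subsec:abelian} suggests that the paracyclic objects correspond under Theorem~\ref{thm:dwyerkan} to the spherical complexes, and degree $0$ supports the guess, since $t_0\simeq T_0$ (Section~\ref{sec:low}). The conjecture that $(\mathrm C,\mathrm N')$ restricts to an equivalence between these two full subcategories is posed in \cite{Heine}. It is true.

\begin{theorem}\label{thm:main}
The equivalence $(\mathrm C,\mathrm N')$ of Theorem~\ref{thm:dwyerkan} restricts to an equivalence between the $\infty$-category of paracyclic stable $\infty$-categories and the $\infty$-category of connective spherical complexes of stable $\infty$-categories.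
\end{theorem}

This follows from a statement that holds degree by degree.

\begin{theorem}\label{thm:degreewise}
Let $\mathcal A_\bullet$ be a $2$-duplicial stable $\infty$-category, let $T_n$ and $S_n$ be the twists and cotwists of its normalized chain complex, and let $N\ge0$. The following are equivalent:
\begin{enumerate}
\item[(i)] $t_N$ is an equivalence;
\item[(ii)] $t_0,\dots,t_N$ are equivalences;
\item[(iii)] $T_0,\dots,T_N$ and $S_1,\dots,S_N$ are equivalences.
\end{enumerate}
Moreover $S_nT_n\simeq T_nS_n$ for $n\ge1$, and $t_n^{\,n+1}$ preserves $\mathcal C_n$ with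
\begin{equation}\label{eq:power}
t_n^{\,n+1}|_{\mathcal C_n}\simeq\Sigma^{n(n+1)}S_n^{\,n}\,T_n^{\,n+1}\qquad(n\ge0).
\end{equation}
\end{theorem}

For $n=0$ the factor $S_n^{\,n}$ is the identity. Since $\Sigma$ acts by $-1$ on Grothendieck groups and $n(n+1)$ is even, \eqref{eq:power} induces the identity $t^{n+1}=(\mathrm{id}-\delta d)^n(\mathrm{id}-d\delta)^{n+1}$ on $K_0(\mathcal C_n)$.

Three difficulties separate the case $n=0$ from the general case. First, $t_n$ need not preserve $\mathcal C_n$: it moves the one face that is allowed to be nonzero. We follow it through the $n+1$ subcategories of $\mathcal A_n$ on which all faces but one vanish, and we identify these subcategories with each other by mutation functors (Section~\ref{sec:mutations}). Second, the twist and the cotwist must be identified as functors, which means comparing natural transformations and not only classes in $K_0$ (Sections~\ref{sec:twists} and~\ref{sec:power}). Third, $\mathcal A_n$ is glued from $\mathcal C_0,\dots,\mathcal C_n$ along cofiber sequences that need not split, so passing from $\mathcal C_\bullet$ back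 to $\mathcal A_\bullet$ requires control of the gluing (Section~\ref{sec:gluing}). The theorems are proved in Section~\ref{sec:proofs}, and Section~\ref{sec:examples} shows that the list of conditions in (iii) cannot be reduced to twists only or to cotwists only.

\section{Conventions and tools}\label{sec:conventions}

\subsection{Stable $\infty$-categories and adjunctions}
A stable $\infty$-category has a zero object and finite limits and colimits, and a square in it is a pullback if and only if it is a pushout. Hence fiber sequences and cofiber sequences coincide, the suspension $\Sigma$ and the loop functor $\Omega$ are inverse equivalences, and a map is an equivalence if and only if its (co)fiber is zero. Exact functors preserve (co)fiber sequences and commute with $\Sigma$. We write $\operatorname{Map}(X,Y)$ for the mapping spectrum. It is exact in each variable, and $\pi_{-m}\operatorname{Map}(X,Y)=[X,\Sigma^mY]$, where $[-,-]$ denotes morphisms in the homotopy category. An exact functor $F$ is fully faithful if and only if all maps $[X,Y]\to[FX,FY]$ are bijective, and it is an equivalence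 if and only if it is fully faithful and essentially surjective. Subcategories are full and closed under equivalence.

The exact functors $\mathcal C\to\mathcal A$ form a stable $\infty$-category $\operatorname{Fun}^{\mathrm{ex}}(\mathcal C,\mathcal A)$, in which (co)fibers are computed objectwise and are preserved by pre- and postcomposition with exact functors. Its mapping spectra are written $\operatorname{Nat}$. If $\alpha:F\to H$ and $\alpha':F\to H'$ are transformations and $\gamma:H\to H'$ is an equivalence with $\gamma\alpha\simeq\alpha'$, then $\operatorname{fib}\alpha\simeq\operatorname{fib}\alpha'$ compatibly with the maps to $F$; dually for cofibers.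

We use the following standard facts about an adjunction $L\dashv R$ of exact functors. It gives $\operatorname{Map}(LX,Y)\simeq\operatorname{Map}(X,RY)$ and, by postcomposition, $\operatorname{Nat}(LF,H)\simeq\operatorname{Nat}(F,RH)$. The functor $L$ is fully faithful if and only if the unit is invertible, and $R$ is fully faithful if and only if the counit is invertible. A transformation $\epsilon:LR\to\mathrm{id}$ is the counit of an adjunction if and only if the maps $\operatorname{Map}(X,RY)\to\operatorname{Map}(LX,Y)$, $\phi\mapsto\epsilon_Y\circ L\phi$, are equivalences. If $L\dashv R$ has unit $u$ and counit $c$, and $L'\dashv R'$ has unit $u'$ and counit $c'$, then $L'L\dashv RR'$ has unit $Ru'L\circ u$ and counit $c'\circ L'cR'$. A right adjoint, together with its unit and counit, is unique up to equivalence, so the twist and cotwist of $d\dashv\delta$ depend only on $d$. This gives the following invariance.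
\begin{itemize}
\item[(C)] If $d$ has a right adjoint $\delta$ with twist $T$ and cotwist $S$, and $\alpha,\beta$ are equivalences on the source and target of $d$, then $\beta d\alpha^{-1}$ has the right adjoint $\alpha\delta\beta^{-1}$, twist $\beta T\beta^{-1}$ and cotwist $\alpha S\alpha^{-1}$.
\end{itemize}

Twice we will have two transformations with the same source and target, constructed in different ways, and we will need them to agree in order to compare their cofibers. Both times they lift the same transformation, and the lift is unique.

\begin{lemma}\label{lem:lift}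
Let $F',F,G:\mathcal C\to\mathcal A$ be exact functors and let $\mu:F'\to F$ be a composite of finitely many transformations, each with cofiber of the form $RH$, where $R$ has a left adjoint $L$ with $LG=0$ (the functors $R,L,H$ may vary from step to step). If $a,b:G\to F'$ satisfy $\mu a\simeq\mu b$, then $a\simeq b$, and so $\operatorname{cof}a\simeq\operatorname{cof}b$.
\end{lemma}

\begin{proof}
Since $\operatorname{Nat}(G,RH)\simeq\operatorname{Nat}(LG,H)=0$ and $\operatorname{Nat}(G,-)$ is exact, each step induces an equivalence on $\operatorname{Nat}(G,-)$. So $\mu$ induces a bijection $\pi_0\operatorname{Nat}(G,F')\to\pi_0\operatorname{Nat}(G,F)$.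
\end{proof}

\subsection{What is used of the $2$-duplicial structure}
Fix a $2$-duplicial stable $\infty$-category $\mathcal A_\bullet$. It induces a pseudofunctor from $\boldsymbol\Xi^{(\mathrm{op},-)}$ to the homotopy $2$-category of $\mathrm{St}$, whose $2$-morphisms are homotopy classes of natural transformations. Only this pseudofunctor is used. This suffices because every claim below asserts that two functors are equivalent, that two transformations are homotopic, or that a map of spectra is an equivalence, and the last can be tested on homotopy groups. An adjunction in the homotopy $2$-category is an adjunction of $\infty$-categories.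

The pseudofunctor provides coherent equivalences $(fg)^*\simeq g^*f^*$, and we write $=$ for the equivalences of functors that come in this way from equalities of morphisms in $\Xi$. Since the hom-categories of $\boldsymbol\Xi$ are posets, there is at most one $2$-cell between two morphisms. This has the following consequence.
\begin{itemize}
\item[(P)] Any two transformations $f^*\to g^*$ obtained by composing and whiskering images of $2$-cells of $\boldsymbol\Xi$ agree. In particular, such a transformation is the identity if $f=g$.
\end{itemize}

\section{Faces, degeneracies and the shift}\label{sec:operators}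

For $n\ge1$ and $0\le i\le n$ let $\sigma^i:\langle n\rangle\to\langle n-1\rangle$ be the morphism with $\sigma^i(j)=j$ for $0\le j\le i$ and $\sigma^i(j)=j-1$ for $i<j\le n$. For $i<n$ these are the codegeneracies of $\Delta$. The morphism $\sigma^n$ is the identity on $\{0,\dots,n\}$; it identifies $n$ with $n+1$. It lies in $\Xi$ because $\sigma^n=\sigma^0\tau_n$: we have $\sigma^0(j+1)=j$ for $0\le j\le n-1$ and $\sigma^0(n+1)=\sigma^0(0)+n=n$. Put $s_i=(\sigma^i)^*:\mathcal A_{n-1}\to\mathcal A_n$. We call $s_n:\mathcal A_{n-1}\to\mathcal A_n$ the \emph{extra degeneracy}.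

\begin{lemma}\label{lem:relations}
The following identities hold, and they come from identities of morphisms in $\Xi$.
\begin{enumerate}
\item[(R1)] $d_id_j=d_{j-1}d_i$ for $i<j$.
\item[(R2)] For $s_j:\mathcal A_{n-1}\to\mathcal A_n$ with $j<n$: $d_is_j=s_{j-1}d_i$ if $i<j$, $d_js_j=d_{j+1}s_j=\mathrm{id}$, and $d_is_j=s_jd_{i-1}$ if $i>j+1$.
\item[(R3)] For the extra degeneracy $s_n:\mathcal A_{n-1}\to\mathcal A_n$: $d_ns_n=\mathrm{id}$ and $d_0s_n=t_{n-1}$.
\item[(R4)] For $n\ge1$: $d_it_n=t_{n-1}d_{i+1}$ for $0\le i<n$, $d_nt_n=d_0$, and $t_ns_1=s_0t_{n-1}$.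
\end{enumerate}
\end{lemma}

\begin{proof}
(R1) and (R2) are the simplicial identities. For (R3), both $\partial^n$ and $\partial^0$ map $\{0,\dots,n-1\}$ into $\{0,\dots,n\}$, where $\sigma^n$ is the identity, so $\sigma^n\partial^n(j)=j$ and $\sigma^n\partial^0(j)=j+1=\tau_{n-1}(j)$ for $0\le j\le n-1$.

For (R4), let $0\le j\le n-1$. Then $\tau_n\partial^i(j)$ equals $j+1$ if $j<i$ and $j+2$ if $j\ge i$. For $i=n$ this is $j+1=\partial^0(j)$. For $i<n$, the value $\partial^{i+1}\tau_{n-1}(j)=\partial^{i+1}(j+1)$ is given by the same rule when $j\le n-2$, and for $j=n-1\ge i$ it is $\partial^{i+1}(0)+n+1=n+1=j+2$. Finally, $\sigma^1\tau_n$ and $\tau_{n-1}\sigma^0$ both send $0$ to $1$ and $j$ to $j$ for $1\le j\le n$; for $j=n$ use $\sigma^1(n+1)=\sigma^1(0)+n=n$.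
\end{proof}

For $X\in\mathcal C_n$ and $0\le i\le n-1$, (R1) gives $d_id_0X=d_0d_{i+1}X=0$ whenever $d_i$ is defined on $\mathcal A_{n-1}$. Thus
\begin{equation}\label{eq:boundaries}
\text{for } X\in\mathcal C_n, \text{ all faces of } dX \text{ vanish.}
\end{equation}
In particular $d$ maps $\mathcal C_n$ to $\mathcal C_{n-1}$, and $dd=0$.

The $2$-cells make faces and degeneracies adjoint to each other. If $f,g$ are morphisms of $\Xi$ with $\mathrm{id}\le gf$ and $fg\le\mathrm{id}$, then $g^*\dashv f^*$ with unit $\mathrm{id}\to(gf)^*=f^*g^*$ and counit $g^*f^*=(fg)^*\to\mathrm{id}$; the triangle identities hold by (P). To apply this, consider the endomorphisms of $\langle n\rangle$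
\[
e_k=\partial^k\sigma^k\quad(0\le k\le n),\qquad e'_k=\partial^{k+1}\sigma^k\quad(0\le k<n),
\]
so that $e_k^*=s_kd_k$ and $(e'_k)^*=s_kd_{k+1}$. Evaluating on $\{0,\dots,n\}$ shows that $e_k$ sends $j$ to $j+1$ if $j\equiv k$ modulo $n+1$ and fixes all other $j$; for $k=n$ use $\partial^n(n)=\partial^n(0)+n+1=n+1$. In the same way $e'_k$ sends $j$ to $j-1$ if $j\equiv k+1$ and fixes all other $j$. So $e'_k\le\mathrm{id}\le e_k$, while $\sigma^k\partial^k=\mathrm{id}$ and $\sigma^k\partial^{k+1}=\mathrm{id}$ (for $k<n$) by (R2) and (R3). We obtain, between $\mathcal A_n$ and $\mathcal A_{n-1}$, a chain of adjunctions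
\begin{equation}\label{eq:chain}
d_0\dashv s_0\dashv d_1\dashv s_1\dashv\cdots\dashv s_{n-1}\dashv d_n\dashv s_n .
\end{equation}
The counits of $d_k\dashv s_k$ are invertible, so all $s_k$ ($0\le k\le n$) are fully faithful. We write $\eta_k:\mathrm{id}\to s_kd_k$ for the unit of $d_k\dashv s_k$. A $2$-simplicial object has the chain up to $d_n$; the duplicial structure contributes the last adjunction $d_n\dashv s_n$.

\section{Degrees zero and one}\label{sec:low}

The unit $\eta_k$ gives a universal way to kill the $k$-th face of an object. On $\mathcal A_n$, $n\ge1$, put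
\[
M_k=\operatorname{fib}(\eta_k:\mathrm{id}\to s_kd_k)\qquad(0\le k\le n),
\]
with canonical map $\mu_k:M_k\to\mathrm{id}$. It is the categorical form of the idempotent $1-s_kd_k$. The map $\mu_k$ is an equivalence at $X$ if $d_kX=0$, and it induces $\operatorname{Map}(Y,M_kV)\simeq\operatorname{Map}(Y,V)$ whenever $d_kY=0$, because $\operatorname{Map}(Y,s_kd_kV)\simeq\operatorname{Map}(d_kY,d_kV)=0$. We now derive \eqref{eq:power} for $n=0$ and $n=1$ by hand; all ideas of the general proof appear here.

\subsection*{Degree zero}
Here $\mathcal C_0=\mathcal A_0$, $\mathcal C_1=\ker d_1\subset\mathcal A_1$, and $d_0s_0=d_1s_0=d_1s_1=\mathrm{id}$, $d_0s_1=t_0$. For $Y\in\mathcal C_1$ and $Z\in\mathcal C_0$ we have $\operatorname{Map}(dY,Z)\simeq\operatorname{Map}(Y,s_0Z)$, but $s_0Z$ does not lie in $\mathcal C_1$ unless $Z=0$. We correct it: the object $\delta Z=M_1s_0Z=\operatorname{fib}(s_0Z\to s_1Z)$ has $d_1\delta Z=\operatorname{fib}(Z\xrightarrow{=}Z)=0$ and $\operatorname{Map}(Y,\delta Z)\simeq\operatorname{Map}(Y,s_0Z)$. So $d\dashv\delta$, and the counit is $d_0\delta Z\to d_0s_0Z=Z$,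 whose cofiber is $d_0s_1Z=t_0Z$. Hence $T_0\simeq t_0$.

\subsection*{Degree one}
By (R4), $d_0t_1=t_0d_1$ and $d_1t_1=d_0$, so $t_1$ maps $\mathcal C_1=\ker d_1$ to $\ker d_0$ and $\ker d_0$ to $\mathcal C_1$. To express $t_1$ through endofunctors of $\mathcal C_1$ we need a second way to pass between the two kernels, one that does not involve the shift. It is given by $M_0:\ker d_1\to\ker d_0$ and $M_1:\ker d_0\to\ker d_1$.

\emph{The round trip is the cotwist.} For $X\in\mathcal C_1$ apply $M_1$ to the fiber sequence $M_0X\to X\to s_0d_0X$. Since $M_1X\simeq X$ and $M_1s_0d_0X=\delta dX$, and since the resulting map $X\to\delta dX$ is the unit, we get $M_1M_0X\simeq S_1X$.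

\emph{The shift is the twist followed by $M_0$.} Let $Z\in\mathcal C_1$. In $\mathcal A_2$, we correct $s_0Z$ in two steps, $V=M_1s_0Z$ and $\delta Z=M_2V$. The faces are as follows; in each column the third entry is the fiber of the first mapping to the second, and the fifth is the fiber of the third mapping to the fourth.
\[
\begin{array}{l|ccc}
 & d_0 & d_1 & d_2\\ \hline
s_0Z & Z & Z & 0\\
s_1d_1s_0Z=s_1Z & s_0d_0Z & Z & Z\\
V & M_0Z & 0 & \Omega Z\\
s_2d_2V=s_2\Omega Z & t_1\Omega Z & 0 & \Omega Z\\
\delta Z & d\delta Z & 0 & 0
\end{array}
\]
The entries use (R2), (R3) and $d_1s_2=s_1d_1$, which holds because $\sigma^2\partial^1$ and $\partial^1\sigma^1$ both send $0,1$ to $0,2$. As in degree zero, $\delta$ is right adjoint to $d:\mathcal C_2\to\mathcal C_1$. The column of $d_0$ contains a cofiber sequence $d\delta Z\to M_0Z\to t_1\Omega Z$. On the other hand, apply $M_0$ to $d\delta Z\to Z\to T_1Z$. Since $d_0d\delta Z=0$, we have $M_0d\delta Z\simeq d\delta Z$, which gives a cofiber sequence $d\delta Z\to M_0Z\to M_0T_1Z$. The two maps $d\delta\to M_0$ both lift the counit along $\mu_0$,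 whose cofiber is $s_0d_0$, so they agree by Lemma~\ref{lem:lift}. Hence $t_1|_{\mathcal C_1}\simeq M_0T_1\Sigma$.

\emph{The shift rotates the $M_k$.} We have $e_0\tau_1=\tau_1e_1$, since both send even $j$ to $j+1$ and odd $j$ to $j+2$. By (P), $t_1\eta_0$ is identified with $\eta_1t_1$, so $t_1M_0\simeq M_1t_1$. Combining the three facts, on $\mathcal C_1$,
\[
t_1^{\,2}\simeq t_1M_0T_1\Sigma\simeq M_1t_1T_1\Sigma\simeq M_1M_0T_1\Sigma T_1\Sigma\simeq\Sigma^2S_1T_1^{\,2}.
\]
In degree $n$ the two kernels become a cycle of $n+1$ subcategories, and the table acquires more rows.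

\section{Mutations}\label{sec:mutations}

Let $n\ge1$. For $k<n$ the degeneracy $s_k$ also has the right adjoint $d_{k+1}$, and we put
\[
M'_k=\operatorname{cof}(s_kd_{k+1}\to\mathrm{id})\qquad(0\le k<n),
\]
with canonical map $\nu_k:\mathrm{id}\to M'_k$, an equivalence at $X$ if $d_{k+1}X=0$. We call $M_k$ and $M'_k$ \emph{mutations}. For a composite $P=M_{k_r}\cdots M_{k_1}$, the \emph{canonical map} $P\to\mathrm{id}$ is the composite of the maps $\mu_{k_j}$ at $M_{k_{j-1}}\cdots M_{k_1}$ for $j=r,\dots,1$. The $j$-th of these steps has cofiber of the form $s_{k_j}H$, and the canonical map is an equivalence at $X$ if $d_{k_1}X=\dots=d_{k_r}X=0$.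

All commutation rules between mutations, faces and the shift come from one observation about $e_k$ and $e'_k$.

\begin{lemma}\label{lem:commute}
Let $m,n\ge1$, let $f:\langle m\rangle\to\langle n\rangle$ be an injective morphism of $\Xi$, and let $0\le k\le n$, $0\le l\le m$ satisfy $f(l)\equiv k$ modulo $n+1$ and $f(l+1)=f(l)+1$. Then $f^*M_k\simeq M_lf^*$, compatibly with the maps $f^*\mu_k$ and $\mu_lf^*$ to $f^*$. If $k<n$ and $l<m$, then also $f^*M'_k\simeq M'_lf^*$. In particular, on $\mathcal A_n$,
\begin{align}
t_nM_k&\simeq M_{k-1}t_n\quad(1\le k\le n),& t_nM_0&\simeq M_nt_n,\label{eq:rotate}\\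
d_iM_k&\simeq M_{k-1}d_i\quad(i<k,\ (i,k)\ne(0,n)),& d_iM_k&\simeq M_kd_i\quad(i>k+1),\label{eq:facecommute}
\end{align}
and \eqref{eq:facecommute} also holds for $M'$ in place of $M$ when $k<n$.
\end{lemma}

\begin{proof}
If $f(j)=f(l)+a(n+1)=f(l+a(m+1))$, then $j=l+a(m+1)$ by injectivity. So $f(j)\equiv k$ if and only if $j\equiv l$ modulo $m+1$, and for such $j$ periodicity gives $f(j)+1=f(j+1)$. Hence $e_kf=fe_l$. By (P), the transformations $f^*\eta_k:f^*\to(e_kf)^*$ and $\eta_lf^*:f^*\to(fe_l)^*$ are identified, and so are their fibers $f^*M_k$ and $M_lf^*$. In the same way $f(j)\equiv k+1$ if and only if $j\equiv l+1$, and then $f(j)-1=f(j-1)$. So $e'_kf=fe'_l$, which identifies the counits and their cofibers.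

For \eqref{eq:rotate} take $f=\tau_n$ and $l=k-1$, resp.\ $l=n$. For \eqref{eq:facecommute} take $f=\partial^i$. If $i<k$, put $l=k-1$: then $\partial^i(k-1)=k$, and $\partial^i(k)=k+1$ for $k<n$, while for $k=n$ we have $\partial^i(n)=\partial^i(0)+n+1$, which equals $n+1$ exactly when $i\ge1$. If $i>k+1$, put $l=k$: then $\partial^i(k)=k$ and $\partial^i(k+1)=k+1$. For $k<n$ we have $l<n-1$ in both cases.
\end{proof}

The faces covered by \eqref{eq:facecommute} are those with $i\not\equiv k,k+1$ modulo $n+1$. The next lemma collects the effect of a mutation on all faces: $M_k$ moves the $k$-th face to position $k+1$ and creates no other nonzero face.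

\begin{lemma}\label{lem:faces}
Let $n\ge1$, $0\le k\le n$ and $X\in\mathcal A_n$.
\begin{enumerate}
\item[(a)] $d_kM_k=0$ and $M_ks_k=0$. If $k<n$, then $d_{k+1}M'_k=0$ and $M'_ks_k=0$.
\item[(b)] If $i\not\equiv k,k+1$ modulo $n+1$ and $d_iX=0$, then $d_iM_kX=0$, and $d_iM'_kX=0$ if $k<n$.
\item[(c)] If $k<n$, then $d_{k+1}M_k\simeq\Omega d_k$ on $\ker d_{k+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $e_k\partial^k=\partial^k\sigma^k\partial^k=\partial^k$ and $\sigma^ke_k=\sigma^k$, so $d_k\eta_k$ and $\eta_ks_k$ are identities by (P) and their fibers vanish. For $M'_k$ use $e'_k\partial^{k+1}=\partial^{k+1}$ and $\sigma^ke'_k=\sigma^k$. (b) By \eqref{eq:facecommute}, $d_iM_kX$ and $d_iM'_kX$ are mutations of $d_iX=0$. (c) On $\ker d_{k+1}$ we have $d_{k+1}M_k=\operatorname{fib}(0\to d_{k+1}s_kd_k)=\Omega d_k$ by (R2).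
\end{proof}

For $n\ge0$ and $0\le j\le n$ let
\[
\mathcal K^j_n=\bigcap_{i\ne j}\ker d_i\subset\mathcal A_n
\]
be the subcategory of objects whose faces vanish except possibly the $j$-th; thus $\mathcal K^0_n=\mathcal C_n$. By (R4), the face $d_it_nX$ vanishes if $d_{i+1}X$ does, with indices modulo $n+1$, so $t_n$ maps $\mathcal K^j_n$ to $\mathcal K^{j-1}_n$ and $\mathcal K^0_n$ to $\mathcal K^n_n$. By Lemma~\ref{lem:faces}(a),(b), the mutations run around the same cycle in the opposite direction:
\begin{equation}\label{eq:cycle}
\mathcal C_n=\mathcal K^0_n\xrightarrow{\,M_0\,}\mathcal K^1_n\xrightarrow{\,M_1\,}\cdots\xrightarrow{\,M_{n-1}\,}\mathcal K^n_n\xrightarrow{\,M_n\,}\mathcal K^0_n=\mathcal C_n .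
\end{equation}

\begin{lemma}\label{lem:mutation}
For $0\le k<n$, the functors $M_k$ and $M'_k$ restrict to mutually inverse equivalences $\mathcal K^k_n\simeq\mathcal K^{k+1}_n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:faces}(a),(b), $M_k$ maps $\mathcal K^k_n$ to $\mathcal K^{k+1}_n$ and $M'_k$ maps $\mathcal K^{k+1}_n$ to $\mathcal K^k_n$. Let $X\in\mathcal K^k_n$. Applying $M'_k$ to $M_kX\to X\to s_kd_kX$ and using $M'_ks_k=0$ gives $M'_kM_kX\simeq M'_kX$, and $X\simeq M'_kX$ via $\nu_k$ because $d_{k+1}X=0$. Let $Y\in\mathcal K^{k+1}_n$. Applying $M_k$ to $s_kd_{k+1}Y\to Y\to M'_kY$ and using $M_ks_k=0$ gives $M_kY\simeq M_kM'_kY$, and $M_kY\simeq Y$ via $\mu_k$ because $d_kY=0$. All maps used are natural.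
\end{proof}

\begin{remark}
The last arrow $M_n$ of \eqref{eq:cycle} is the only one not covered: its inverse would be built from a right adjoint of $s_n$, and the chain \eqref{eq:chain} ends at $s_n$. In $\boldsymbol\Lambda_\infty$ the chain continues. The morphism $f=\partial^0\tau_{n-1}^{-1}$ satisfies $\sigma^nf=\mathrm{id}$ by (R3), and $f\sigma^n\le\mathrm{id}$ because $f\sigma^n$ sends $0$ to $-1$ and fixes $1,\dots,n$. So $s_n\dashv t_{n-1}^{-1}d_0$ for a paracyclic object. For a general $2$-duplicial object, Proposition~\ref{prop:cotwist} shows that $M_n:\mathcal K^n_n\to\mathcal K^0_n$ is an equivalence exactly when $S_n$ is.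
\end{remark}

For $0\le j\le n$ put $M^{[j]}=M_{j-1}\cdots M_0$, with $M^{[0]}=\mathrm{id}$. By Lemma~\ref{lem:mutation} it restricts to an equivalence $\mathcal C_n\simeq\mathcal K^j_n$. When the degree matters we write $M^{[j]}_{(n)}$.

\begin{corollary}\label{cor:convention}
For $n\ge1$, on $\mathcal C_n$ there is an equivalence $d_n\circ M^{[n]}_{(n)}\simeq M^{[n-1]}_{(n-1)}\circ\Omega^nd_0$. Hence $(\mathcal C_\bullet,d_0)$ has right adjoints, resp.\ is spherical, if and only if $(\mathcal K^\bullet_\bullet,d_n)$, with $\mathcal K^n_n$ in degree $n$, has right adjoints, resp.\ is spherical.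
\end{corollary}

\begin{proof}
Let $X\in\mathcal C_n$. Since $M^{[k]}X\in\mathcal K^k_n$, Lemma~\ref{lem:faces}(c) gives $d_{k+1}M^{[k+1]}X\simeq\Omega d_kM^{[k]}X$ for $0\le k<n$, so $d_nM^{[n]}X\simeq\Omega^nd_0X$. By \eqref{eq:boundaries}, the canonical map $M^{[n-1]}_{(n-1)}\Omega^nd_0X\to\Omega^nd_0X$ is an equivalence. Thus $d_n:\mathcal K^n_n\to\mathcal K^{n-1}_{n-1}$ is $\beta d\alpha^{-1}$ with $\alpha=M^{[n]}_{(n)}$ and $\beta=M^{[n-1]}_{(n-1)}\Omega^n$, and (C) applies.
\end{proof}

\section{The right adjoint, the cotwist and the twist}\label{sec:twists}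

The differential $d$ is $d_0$ restricted to $\mathcal C_n$, and $d_0$ has the right adjoint $s_0$. So a right adjoint of $d$ exists as soon as the inclusion $\iota:\mathcal C_n\subset\mathcal A_n$ has one. We kill the faces $d_1,\dots,d_n$ one after the other, in increasing order, so that by Lemma~\ref{lem:faces}(b) no step revives a face that was killed before.

\begin{proposition}\label{prop:adjoint}
Let $n\ge1$, let $\Phi=M_nM_{n-1}\cdots M_1$ on $\mathcal A_n$, and let $\epsilon:\Phi\to\mathrm{id}$ be the canonical map. Then $\Phi$ takes values in $\mathcal C_n$ and is right adjoint to $\iota$ with counit $\epsilon$. Consequently $d:\mathcal C_n\to\mathcal C_{n-1}$ has the right adjoint $\delta=\Phi s_0|_{\mathcal C_{n-1}}$, with unit and counit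
\[
\mathrm{id}\xrightarrow{\ \simeq\ }\Phi\iota\xrightarrow{\ \Phi\eta_0\iota\ }\Phi s_0d_0\iota=\delta d,\qquad d\delta=d_0\Phi s_0\xrightarrow{\ d_0\epsilon s_0\ }d_0s_0=\mathrm{id}.
\]
\end{proposition}

\begin{proof}
Let $V\in\mathcal A_n$ and $1\le i\le n$. Then $d_iM_i\cdots M_1V=0$ by Lemma~\ref{lem:faces}(a). For $i<k\le n$ we have $i\not\equiv k,k+1$ modulo $n+1$, as $i\ge1$, so by Lemma~\ref{lem:faces}(b) the face $d_i$ remains zero when $M_{i+1},\dots,M_n$ are applied. Hence $\Phi V\in\mathcal C_n$. For $Y\in\mathcal C_n$, each $\mu_k$ with $1\le k\le n$ induces an equivalence on $\operatorname{Map}(Y,-)$, so $\epsilon$ induces $\operatorname{Map}(Y,\Phi V)\simeq\operatorname{Map}(Y,V)$. Thus $\iota\dashv\Phi$ with counit $\epsilon$, and the unit $\mathrm{id}\to\Phi\iota$ is invertible as $\iota$ is fully faithful. Composing with $d_0\dashv s_0$ gives an adjunction $d_0\iota\dashv\Phi s_0$ between $\mathcal C_n$ and $\mathcal A_{n-1}$, with the displayed unit and counit. The left adjoint takes values in the full subcategory $\mathcal C_{n-1}$, so the adjunction restricts to $\mathcal C_{n-1}$.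
\end{proof}

By uniqueness of adjoints, $\delta$ is the right adjoint of the complex $\mathrm C(\mathcal A_\bullet)$ in Theorem~\ref{thm:dwyerkan}. The factor $M_n$ of $\Phi$ uses the extra degeneracy, and the proposition fails for $2$-simplicial objects. Indeed, by Theorem~\ref{thm:doldkan} any exact functor occurs as $d:\mathcal C_1\to\mathcal C_0$. For a field $k$, the inclusion of the complexes of $k$-vector spaces with finite-dimensional total cohomology into those with countable-dimensional total cohomology has no right adjoint, since $[k,\delta W]\cong[k,W]$ is impossible for $W=\bigoplus_{\mathbb N}k$.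

The cotwist is the full turn around the cycle \eqref{eq:cycle}.

\begin{proposition}\label{prop:cotwist}
For $n\ge1$, $S_n\simeq M_nM_{n-1}\cdots M_0|_{\mathcal C_n}=M_nM^{[n]}|_{\mathcal C_n}$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:adjoint}, the unit is $\Phi\eta_0\iota$ precomposed with an equivalence. So $S_n\simeq\operatorname{fib}(\Phi\eta_0\iota)=\Phi M_0\iota$.
\end{proof}

The twist compares the two ways of getting from $\mathcal K^0_n$ to $\mathcal K^n_n$: one step backward by the shift, or $n$ steps forward by mutations.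

\begin{proposition}\label{prop:twist}
For $n\ge0$,
\begin{equation}\label{eq:twist}
t_n|_{\mathcal C_n}\simeq M^{[n]}\,T_n\,\Sigma^n .
\end{equation}
\end{proposition}

\begin{proof}
The idea is to stop the construction of $\delta:\mathcal C_n\to\mathcal C_{n+1}$ one step before the end, because the last step involves $s_{n+1}$ and $d_0s_{n+1}=t_n$. On $\mathcal A_{n+1}$ let $P_k=M_k\cdots M_1$ for $0\le k\le n$, with $P_0=\mathrm{id}$, and put $R=P_ns_0|_{\mathcal C_n}$. Then $\delta=M_{n+1}R$. Applying $d_0$ to $\delta\to R\to s_{n+1}d_{n+1}R$ and using (R3) gives a cofiber sequence of functors $\mathcal C_n\to\mathcal A_n$,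
\begin{equation}\label{eq:stop}
d\delta\longrightarrow d_0R\longrightarrow t_n\,d_{n+1}R .
\end{equation}

\emph{The third term is $t_n\Omega^n$.} For $Z\in\mathcal C_n$ put $V_k=P_ks_0Z$. We claim that $d_iV_k=0$ for $1\le i\le n+1$, $i\ne k+1$, and that $d_{k+1}V_k\simeq\Omega^kZ$ naturally in $Z$. For $k=0$, (R2) gives $d_1s_0Z=Z$ and $d_is_0Z=s_0d_{i-1}Z=0$ for $i\ge2$. For $1\le k\le n$ apply Lemma~\ref{lem:faces} to $V_k=M_kV_{k-1}$: part (a) gives $d_kV_k=0$, part (b) gives $d_iV_k=0$ for $i\notin\{0,k,k+1\}$, and part (c) gives $d_{k+1}V_k\simeq\Omega d_kV_{k-1}\simeq\Omega^kZ$ because $d_{k+1}V_{k-1}=0$. For $k=n$ we obtain $d_{n+1}R\simeq\Omega^n$.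

\emph{The second term is $M^{[n]}$.} We construct equivalences $\psi_k:d_0P_k\simeq M^{[k]}d_0$ of functors $\mathcal A_{n+1}\to\mathcal A_n$, for $0\le k\le n$, compatible with the canonical maps to $d_0$. Take $\psi_0=\mathrm{id}$. For $1\le k\le n$, Lemma~\ref{lem:commute} gives $\phi_k:d_0M_k\simeq M_{k-1}d_0$ with $\mu_{k-1}d_0\circ\phi_k\simeq d_0\mu_k$. Put $\psi_k=M_{k-1}\psi_{k-1}\circ\phi_kP_{k-1}$. By naturality of $\mu_{k-1}$,
\[
\mu_{k-1}M^{[k-1]}d_0\circ\psi_k\simeq\psi_{k-1}\circ\mu_{k-1}d_0P_{k-1}\circ\phi_kP_{k-1}\simeq\psi_{k-1}\circ d_0\mu_kP_{k-1},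
\]
so compatibility for $k$ follows from compatibility for $k-1$. Precomposing $\psi_n$ with $s_0$ and using $d_0s_0=\mathrm{id}$, we get $d_0R\simeq M^{[n]}$, and the canonical map $d_0R\to d_0s_0$ becomes the canonical map $\mu:M^{[n]}\to\mathrm{id}$.

\emph{The first map.} Now \eqref{eq:stop} reads $d\delta\xrightarrow{a}M^{[n]}\to t_n\Omega^n$. The counit $c=d_0\epsilon s_0$ of Proposition~\ref{prop:adjoint} is $d_0$ of the composite $\delta\to R\to s_0$, so $\mu a\simeq c$. On the other hand, $M^{[n]}T_n=\operatorname{cof}(M^{[n]}c)$. By \eqref{eq:boundaries}, $\mu d\delta:M^{[n]}d\delta\to d\delta$ is an equivalence, so $M^{[n]}T_n\simeq\operatorname{cof}b$ for $b=M^{[n]}c\circ(\mu d\delta)^{-1}$, and $\mu b\simeq c$ by naturality of $\mu$. The steps of $\mu$ have cofibers $s_kH$ with $0\le k<n$, and $d_kd\delta=0$ by \eqref{eq:boundaries}. Lemma~\ref{lem:lift} gives $t_n\Omega^n\simeq\operatorname{cof}a\simeq\operatorname{cof}b\simeq M^{[n]}T_n$.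
\end{proof}

\section{The power $t_n^{\,n+1}$ on normalized chains}\label{sec:power}

Formula \eqref{eq:twist} describes the shift on $\mathcal K^0_n$. The rotation rule \eqref{eq:rotate} transports it to the other pieces. Let $1\le j\le n$. Moving $t_n$ to the right past $M_{j-1},\dots,M_1$ and then past $M_0$ gives
\[
t_nM^{[j]}=t_nM_{j-1}\cdots M_1M_0\simeq M_{j-2}\cdots M_0\,t_nM_0\simeq M^{[j-1]}M_nt_n .
\]
On $\mathcal C_n$, Propositions~\ref{prop:twist} and~\ref{prop:cotwist} give $M_nt_n\simeq M_nM^{[n]}T_n\Sigma^n\simeq S_nT_n\Sigma^n$. Hence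
\begin{equation}\label{eq:step}
t_nM^{[j]}\simeq M^{[j-1]}\,S_nT_n\Sigma^n\qquad\text{on }\mathcal C_n,\ 1\le j\le n .
\end{equation}
So, once every $\mathcal K^j_n$ is identified with $\mathcal C_n$ through $M^{[j]}$, the shift acts by $T_n\Sigma^n$ on the step $\mathcal K^0_n\to\mathcal K^n_n$ and by $S_nT_n\Sigma^n$ on each of the $n$ steps $\mathcal K^j_n\to\mathcal K^{j-1}_n$. Applying \eqref{eq:twist} once and then \eqref{eq:step} for $j=n,\dots,1$, we find
\begin{equation}\label{eq:prepower}
t_n^{\,n+1}|_{\mathcal C_n}\simeq t_n^{\,n}M^{[n]}T_n\Sigma^n\simeq(S_nT_n\Sigma^n)^nT_n\Sigma^n\simeq\Sigma^{n(n+1)}(S_nT_n)^nT_n\qquad(n\ge0).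
\end{equation}

It remains to commute $S_n$ past $T_n$. For abelian groups, $\mathrm{id}-\delta d$ and $\mathrm{id}-d\delta$ commute because $dd=0$ and $\delta\delta=0$ make both products equal to $\mathrm{id}-\delta d-d\delta$. The next proof follows this computation; it uses only the complex and its adjoints.

\begin{lemma}\label{lem:ST}
For $n\ge1$, $S_nT_n\simeq T_nS_n$.
\end{lemma}

\begin{proof}
Write $d:\mathcal C_{n+1}\to\mathcal C_n$ with right adjoint $\delta$ and counit $c$, and $d':\mathcal C_n\to\mathcal C_{n-1}$ with right adjoint $\delta'$. Since $d'd=0$, its right adjoint $\delta\delta'$ is zero. Let $v:S_n\to\mathrm{id}$ be the canonical map, with cofiber $\delta'd'$. The maps $vd\delta:S_nd\delta\to d\delta$ and $d\delta v:d\delta S_n\to d\delta$ are equivalences, as their cofibers $\delta'd'd\delta$ and $d\delta\delta'd'$ vanish. Therefore $S_nT_n=\operatorname{cof}(S_nc)\simeq\operatorname{cof}a$ and $T_nS_n=\operatorname{cof}(cS_n)\simeq\operatorname{cof}b$, where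
\[
a=S_nc\circ(vd\delta)^{-1},\qquad b=cS_n\circ(d\delta v)^{-1}
\]
are transformations $d\delta\to S_n$. Naturality of $v$ gives $v\circ S_nc\simeq c\circ vd\delta$, so $va\simeq c$. Naturality of $c$ gives $v\circ cS_n\simeq c\circ d\delta v$, so $vb\simeq c$. Lemma~\ref{lem:lift} applies to $\mu=v$ with $R=\delta'$, $L=d'$ and $G=d\delta$.
\end{proof}

\section{From normalized chains to all of $\mathcal A_n$}\label{sec:gluing}

We know how $t_n^{\,n+1}$ acts on $\mathcal C_n$ and must decide whether it is invertible on $\mathcal A_n$. The reason to work with this power is that it commutes with the whole structure. Let $G=G_n=t_n^{\,n+1}=\zeta_n^*$, where $\zeta_n(i)=i+n+1$. The periodicity condition says that $f\zeta_k=\zeta_nf$ for every $f:\langle k\rangle\to\langle n\rangle$, so $Gf^*=f^*G$. In particular $G_n$ preserves every subcategory of $\mathcal A_n$ defined by the vanishing of some faces. It also respects the adjunctions \eqref{eq:chain}, in the following sense.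

\begin{lemma}\label{lem:central}
Let $f:\langle a\rangle\to\langle b\rangle$ and $g:\langle b\rangle\to\langle a\rangle$ in $\Xi$ satisfy $\mathrm{id}\le gf$ and $fg\le\mathrm{id}$, so that $g^*\dashv f^*$. For $U\in\mathcal A_a$ and $V\in\mathcal A_b$, the map $G:[g^*U,V]\to[Gg^*U,GV]$ is bijective if and only if $G:[U,f^*V]\to[GU,Gf^*V]$ is bijective.
\end{lemma}

\begin{proof}
Let $u:\mathrm{id}\to f^*g^*$ be the unit, and let $\alpha:g^*G\to Gg^*$ and $\beta:f^*G\to Gf^*$ be the commutation equivalences. Consider the square
\[
\begin{array}{ccc}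
[g^*U,V]&\longrightarrow&[U,f^*V]\\
\downarrow{\scriptstyle G}&&\downarrow{\scriptstyle G}\\
{[Gg^*U,GV]}&\longrightarrow&[GU,Gf^*V]
\end{array}
\]
whose upper map is $\phi\mapsto f^*\phi\circ u_U$ and whose lower map is $\chi\mapsto\beta_V\circ f^*(\chi\circ\alpha_U)\circ u_{GU}$. Both are bijections. By naturality of $\beta$, the lower map sends $G\phi$ to $Gf^*\phi\circ\beta_{g^*U}\circ f^*\alpha_U\circ u_{GU}$. By (P), $\beta g^*\circ f^*\alpha\circ uG\simeq Gu$, as both are the image of the $2$-cell $\zeta_a\le gf\zeta_a=\zeta_agf$. So the square commutes.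
\end{proof}

\begin{proposition}\label{prop:gluing}
Let $N\ge0$. The functors $G_n:\mathcal A_n\to\mathcal A_n$ are equivalences for all $n\le N$ if and only if the functors $G_n|_{\mathcal C_n}:\mathcal C_n\to\mathcal C_n$ are equivalences for all $n\le N$.
\end{proposition}

\begin{proof}
Suppose that $G_n$ is an equivalence for all $n\le N$. Then $G_n|_{\mathcal C_n}$ is fully faithful. Given $W\in\mathcal C_n$, write $W\simeq G_nX$ with $X\in\mathcal A_n$. For $1\le i\le n$ we have $G_{n-1}d_iX=d_iG_nX=0$, so $d_iX=0$ and $X\in\mathcal C_n$.

For the converse we interpolate between $\mathcal C_n$ and $\mathcal A_n$ by releasing one face at a time. For $0\le j\le n$ put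
\[
\mathcal W_j(n)=\bigcap_{j<i\le n}\ker d_i,\qquad \mathcal C_n=\mathcal W_0(n)\subset\mathcal W_1(n)\subset\dots\subset\mathcal W_n(n)=\mathcal A_n .
\]
We show by induction on $n\le N$, and for fixed $n$ by induction on $j$, that $G$ restricts to an equivalence $\mathcal W_j(n)\to\mathcal W_j(n)$. The case $j=0$ is the hypothesis. Let $1\le j\le n$ and abbreviate $\mathcal W=\mathcal W_j(n)$, $\mathcal W'=\mathcal W_{j-1}(n)$ and $\mathcal V=\mathcal W_{j-1}(n-1)$. By induction, $G$ restricts to equivalences of $\mathcal W'$ and of $\mathcal V$.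

\emph{$\mathcal W$ is glued from $\mathcal W'$ and $\mathcal V$.} The functors $d_{j-1}$ and $d_j$ map $\mathcal W$ to $\mathcal V$: for $j\le i\le n-1$, (R1) gives $d_id_{j-1}=d_{j-1}d_{i+1}$ and $d_id_j=d_jd_{i+1}$, and $d_{i+1}$ vanishes on $\mathcal W$. The functor $s_{j-1}$ maps $\mathcal V$ to $\mathcal W$: for $j<i\le n$, (R2) gives $d_is_{j-1}=s_{j-1}d_{i-1}$, and $d_{i-1}$ vanishes on $\mathcal V$. Every $X\in\mathcal W$ sits in the cofiber sequence
\begin{equation}\label{eq:glue}
s_{j-1}d_jX\longrightarrow X\longrightarrow M'_{j-1}X,\qquad d_jX\in\mathcal V,\quad M'_{j-1}X\in\mathcal W';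
\end{equation}
the third term lies in $\mathcal W$ because the first two do, and $d_jM'_{j-1}=0$ by Lemma~\ref{lem:faces}(a).

\emph{Fully faithful.} Call a pair $(X,Y)$ of objects of $\mathcal W$ good if $\operatorname{Map}(X,Y)\to\operatorname{Map}(GX,GY)$ is an equivalence. If two terms of a cofiber sequence give good pairs with a fixed object, so does the third. Applying \eqref{eq:glue} first to $X$ and then to $Y$, it suffices to treat three families of pairs. Each family is closed under shifting both entries independently, so it is enough to show that $[X,Y]\to[GX,GY]$ is bijective for all pairs in the family.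
\begin{enumerate}
\item[(a)] $X=s_{j-1}Z$ with $Z\in\mathcal V$, and $Y\in\mathcal W$. Lemma~\ref{lem:central} for $s_{j-1}\dashv d_j$ reduces this to $[Z,d_jY]\to[GZ,Gd_jY]$, which is bijective as $Z,d_jY\in\mathcal V$.
\item[(b)] $X\in\mathcal W'$, and $Y=s_{j-1}Z$ with $Z\in\mathcal V$. Lemma~\ref{lem:central} for $d_{j-1}\dashv s_{j-1}$ reduces this to $[d_{j-1}X,Z]\to[Gd_{j-1}X,GZ]$, which is bijective as $d_{j-1}X,Z\in\mathcal V$.
\item[(c)] $X,Y\in\mathcal W'$. Here $G|_{\mathcal W'}$ is an equivalence.
\end{enumerate}
Case (b) concerns the maps from $\mathcal W'$ to $s_{j-1}\mathcal V$, which need not vanish and which classify the extensions \eqref{eq:glue}. It is the second adjoint $d_{j-1}$ of $s_{j-1}$ that computes them in lower degree.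

\emph{Essentially surjective.} Since $G|_{\mathcal W}$ is exact and fully faithful, every map between objects of its essential image is $G$ of a map, so the image is closed under cofibers. It contains $\mathcal W'$. It contains $Gs_{j-1}Z=s_{j-1}GZ$ for $Z\in\mathcal V$, hence all of $s_{j-1}\mathcal V$. By \eqref{eq:glue}, every $X\in\mathcal W$ is the cofiber of a map $\Omega M'_{j-1}X\to s_{j-1}d_jX$, so it lies in the image.
\end{proof}

The induction uses the hypothesis in all degrees $n\le N$, and a single degree does not suffice: in Example~\ref{ex:degree}, $\mathcal C_n=0$ for $n\ge N+2$, but $t_n$ is not an equivalence.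

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:degreewise}]
The commutation $S_nT_n\simeq T_nS_n$ is Lemma~\ref{lem:ST}, and together with \eqref{eq:prepower} it gives \eqref{eq:power}. The implication (ii)$\Rightarrow$(i) is trivial.

\emph{(i)$\Rightarrow$(ii).} It suffices to show, for $n\ge1$, that $t_{n-1}$ is an equivalence if $t_n$ is. By (R4), $s_0t_{n-1}=t_ns_1$, which is fully faithful. As $s_0$ is fully faithful, so is $t_{n-1}$. Given $Y\in\mathcal A_{n-1}$, choose $X\in\mathcal A_n$ with $t_nX\simeq s_0Y$. By (R4) and (R2), $t_{n-1}d_1X=d_0t_nX\simeq d_0s_0Y=Y$. So $t_{n-1}$ is essentially surjective.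

\emph{(ii)$\Leftrightarrow$(iii).} If $FH$ and $H'F$ are equivalences, then $F$ has a right and a left inverse up to equivalence and is an equivalence. Hence $t_n$ is an equivalence if and only if $G_n=t_n^{\,n+1}$ is. By \eqref{eq:power} and Lemma~\ref{lem:ST},
\[
G_n|_{\mathcal C_n}\simeq\Sigma^{n(n+1)}S_n^{\,n}T_n^{\,n+1}\simeq\Sigma^{n(n+1)}T_n^{\,n+1}S_n^{\,n}.
\]
Here $T_n$ occurs as the innermost factor of one expression and, up to the shift, as the outermost factor of the other, and the same holds for $S_n$ if $n\ge1$. So $G_n|_{\mathcal C_n}$ is an equivalence if and only if $T_n$ and, for $n\ge1$, $S_n$ are equivalences. Thus (ii) says that $G_n$ is an equivalence for all $n\le N$, (iii) says that $G_n|_{\mathcal C_n}$ is an equivalence for all $n\le N$, and these agree by Proposition~\ref{prop:gluing}.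
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:degreewise} for all $N$, a $2$-duplicial $\mathcal A_\bullet$ has invertible shifts if and only if $\mathrm C(\mathcal A_\bullet)$ is spherical. So $\mathrm C$ restricts to a functor from paracyclic objects to spherical complexes, and this functor is fully faithful since both sides are full subcategories. An equivalence of complexes conjugates the differentials, so sphericality is invariant under equivalence by (C). If $\mathcal D_\bullet$ is spherical, then $\mathrm C(\mathrm N'\mathcal D_\bullet)\simeq\mathcal D_\bullet$ is spherical, so $\mathrm N'\mathcal D_\bullet$ has invertible shifts. Hence the restriction of $\mathrm C$ is essentially surjective, with inverse the restriction of $\mathrm N'$.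
\end{proof}

\section{Sharpness}\label{sec:examples}

The complexes below have at most two nonzero terms and have right adjoints, so by Theorem~\ref{thm:dwyerkan} each is $\mathrm C(\mathcal A_\bullet)$ for a $2$-duplicial $\mathcal A_\bullet$. Twists and cotwists of zero differentials are identity functors. Let $k$ be a field and $\mathcal D=D^b(k)$ the stable $\infty$-category of complexes of $k$-vector spaces with finite-dimensional total cohomology.

\begin{example}[Each degree imposes a new condition]\label{ex:degree}
Take $\mathrm{id}:\mathcal D\to\mathcal D$ in degrees $N+1\to N$. Then $T_N=0$ and $S_{N+1}=0$, while $T_m=\mathrm{id}$ for $m\ne N$ and $S_m=\mathrm{id}$ for $m\ne N+1$. By Theorem~\ref{thm:degreewise}, $t_m$ is an equivalence exactly for $m<N$.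
\end{example}

The next two examples modify the spherical adjunction of the diagonal $\mathcal D\to\mathcal D\times\mathcal D$ from Section~\ref{sec:intro} by replacing one copy of $\mathcal D$ with the category $\operatorname{Fun}([1],\mathcal D)$ of arrows $X_0\to X_1$. Its mapping spectra are the pullbacks $\operatorname{Map}(X_0,Y_0)\times_{\operatorname{Map}(X_0,Y_1)}\operatorname{Map}(X_1,Y_1)$. From this formula,
\begin{align*}
\operatorname{Map}\bigl((X_0\to X_1),(Z\to0)\bigr)&\simeq\operatorname{Map}(X_0,Z),\\
\operatorname{Map}\bigl((X\xrightarrow{=}X),(Y_0\to Y_1)\bigr)&\simeq\operatorname{Map}(X,Y_0),\\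
\operatorname{Map}\bigl((0\to X),(Y_0\to Y_1)\bigr)&\simeq\operatorname{Map}(X,Y_1).
\end{align*}

\begin{example}[Twists alone do not suffice]\label{ex:twists}
Take $\mathcal C_1=\operatorname{Fun}([1],\mathcal D)$, $\mathcal C_0=\mathcal D\times\mathcal D$ and $d(X_0\to X_1)=(X_0,X_0)$, with right adjoint $\delta(Z,W)=(Z\oplus W\to0)$. The counit $(Z\oplus W,Z\oplus W)\to(Z,W)$ consists of the projections, so $T_0(Z,W)=(\Sigma W,\Sigma Z)$, and $T_m=\mathrm{id}$ for $m\ge1$. All twists are equivalences. The unit at $E=(k\xrightarrow{=}k)$ is the map $E\to(k\oplus k\to0)$ given by the diagonal on sources, so $S_1E=(\Omega k\to k)$. The structure map is null since $[\Omega k,k]=\operatorname{Ext}^1_k(k,k)=0$, so $S_1E\simeq(\Omega k\to0)\oplus(0\to k)$. This is a sum of two nonzero objects, so the ring $[S_1E,S_1E]$ has an idempotent other than $0$ and $1$, whereas $[E,E]=[k,k]$ is the field $k$. Hence $S_1$ is not an equivalence. By Theorem~\ref{thm:degreewise}, $t_0$ is invertible and $t_1$ is not.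
\end{example}

\begin{example}[Cotwists alone do not suffice]\label{ex:cotwists}
Take $\mathcal C_1=\mathcal D$, $\mathcal C_0=\operatorname{Fun}([1],\mathcal D)\times\mathcal D$ and $dX=((X\xrightarrow{=}X),X)$, with right adjoint $\delta((Y_0\to Y_1),W)=Y_0\oplus W$. The unit is the diagonal $X\to X\oplus X$, so $S_1\simeq\Omega$, and $S_m=\mathrm{id}$ for $m\ge2$. All cotwists are equivalences. Let $P=((0\to k),0)$ and $Q=((k\xrightarrow{=}k),0)$. Since $\delta P=0$, we have $T_0P=P$. Since $\delta Q=k$, the counit $((k\xrightarrow{=}k),k)\to Q$ is the identity in the first component and zero in the second, so $T_0Q=(0,\Sigma k)$. Then $\operatorname{Map}(P,Q)\simeq\operatorname{Map}(k,k)\ne0$, but $\operatorname{Map}(T_0P,T_0Q)=0$. Hence $T_0$ is not an equivalence, and by Theorem~\ref{thm:degreewise} no shift $t_m$ is invertible.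
\end{example}

Thus both halves of sphericality are needed in Theorem~\ref{thm:main}, although for abelian groups each half implies the other.

\begin{thebibliography}{1}
\bibitem{Heine}
Till Heine, \emph{A categorified Dwyer-Kan correspondence}, arXiv:2303.03653 (2023).
\end{thebibliography}
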